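# Pascal's triangle modulo 2 inside a squarefree misère game

## Lattice games: cones, rule sets, boards

The games below are lattice games in the sense of Guo and Miller ("Lattice point methods for combinatorial games", with its Erratum). They restate finite impartial combinatorial games in terms of lattice points. One small game serves as running example: Nim with heaps of size 1 and 2 only.

**Definition 1 (rule set).** Fix a pointed rational convex polyhedral cone $C\subseteq\mathbb R^d$ and write $\Lambda=C\cap\mathbb Z^d$. A rule set is a finite subset $\Gamma\subset\mathbb Z^d$ such that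

1. there is a linear function $\ell:\mathbb R^d\to\mathbb R$ with $\ell(c)>0$ for all $c\in C\setminus\{0\}$ and $\ell(\gamma)>0$ for all $\gamma\in\Gamma$;
2. every ray of $C$ contains a nonzero point of the monoid $\mathbb N\Gamma$ generated by $\Gamma$.

Write $p\le_\Gamma q$ when $q-p\in\mathbb N\Gamma$.

*Example.* Take $C=\mathbb R^2_{\ge0}$, so $\Lambda=\mathbb N^2$. The point $(a,b)$ stands for $a$ heaps of size 1 and $b$ heaps of size 2. Let $\Gamma=\{e_1,\ e_2,\ e_2-e_1\}$: remove a heap of size 1, remove a heap of size 2, or replace a heap of size 2 by one of size 1. The function $\ell(x)=x_1+2x_2$ has values $1,2,1$ on $\Gamma$, so (1) holds. The rays are the two half-axes, and $e_1,e_2\in\Gamma$, so (2) holds. Here $e_1\le_\Gamma e_2$, because $e_2-e_1\in\Gamma$.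

**Definition 2 (board).** A $\Gamma$-order ideal is a subset $D\subseteq\Lambda$ such that $q\in D$, $p\in\Lambda$ and $p\le_\Gamma q$ imply $p\in D$. A game board is $B=\Lambda\setminus D$ for a finite $\Gamma$-order ideal $D$, whose elements are called the defeated positions. The case $D=\varnothing$ is normal play. The case $D=\{0\}$ is ordinary misère play, where the final player to move loses. An arbitrary finite $\Gamma$-order ideal $D$ gives the more general misère play allowed by the axioms.

*Example.* In the Nim game, $D=\{0,e_1\}$ is a $\Gamma$-order ideal: if $p\in\mathbb N^2$ and $p\le_\Gamma e_1$ or $p\le_\Gamma 0$, then $\ell(p)\le 1$, so $p\in\{0,e_1\}$. The set $\{e_1\}$ is not one, because $0\le_\Gamma e_1$.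

**Definition 3 (moves and P-positions).** A move from $p\in B$ goes to $p-\gamma$ for some $\gamma\in\Gamma$ with $p-\gamma\in B$. The set $\mathcal P\subseteq B$ of P-positions is defined recursively: $p\in\mathcal P$ if and only if no move from $p$ lands in $\mathcal P$. (Equivalently, $\mathcal P$ is the unique subset of $B$ with $(\mathcal P+\Gamma)\cap B=B\setminus\mathcal P$.)

The recursion is well founded: each move lowers $\ell$ by at least $\min_{\gamma\in\Gamma}\ell(\gamma)>0$, while $\ell\ge0$ on $\Lambda$. P-positions are those from which the player who has just moved there wins.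

*Example.* In the Nim game with $D=\{0\}$, the only candidate move from $e_1$ goes to $0$, which is off the board. So no move from $e_1$ lands in $\mathcal P$, and $e_1\in\mathcal P$. From $2e_1$ one can move to $e_1\in\mathcal P$, so $2e_1\notin\mathcal P$. With $D=\{0,e_1\}$ instead, $2e_1$ has no move at all and $2e_1\in\mathcal P$.

**Definition 4 (squarefree).** A lattice game is squarefree if $C=\mathbb R^d_{\ge0}$ and every $\gamma\in\Gamma$ has the form $e_j-q$ with $e_j$ a standard basis vector and $q\in\mathbb N^d$.

In words: a position is a multiset of heaps, coordinate $j$ counts the heaps of type $j$, and a move replaces one heap by a multiset $q$ of heaps. Here $q_j=0$ automatically, since otherwise $-\gamma=q-e_j\in\mathbb N^d$ and $\ell(\gamma)\le0$. So a move by $e_j-q$ does require a heap of type $j$. This class generalizes heap-based octal games such as Nim and Dawson's chess with bounded heap size.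

*Example.* The Nim game is squarefree. The vector $e_3-2e_1$ (replace a heap of size 3 by two heaps of size 1) is allowed in a squarefree game. The vector $2e_1$ (remove two heaps in one move) is not. This limitation will matter: **one move touches one heap.**

We write positions additively, with $Y$ also standing for $e_Y$. An *option* of a heap type $Y$ is a multiset $q$ with $e_Y-q\in\Gamma$.

## Affine stratifications, and what Presburger's theorem says about them

**Definition 5 (affine stratification).** An affine semigroup is a finitely generated submonoid of $\mathbb Z^d$. An affine stratification of $W\subseteq\mathbb Z^d$ is a partition $W=\bigsqcup_{i=1}^rW_i$ into finitely many pairwise disjoint sets, where each $W_i$ is a finitely generated module over an affine semigroup $A_i\subseteq\mathbb Z^d$; that is, $W_i=F_i+A_i$ for some finite $F_i\subset\mathbb Z^d$. A lattice game possesses an affine stratification if its set $\mathcal P$ does.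

*Example.* The odd positive integers form $\{1\}+2\mathbb N$, so they have an affine stratification with one piece. The set $\{2^k-1:k\ge0\}\subset\mathbb Z$ has none. One of finitely many pieces $F_i+A_i$ would be infinite, so $A_i$ would contain some $a\ne0$, and the piece would contain a progression $f+\mathbb Na$. Since the set lies in $\mathbb N$, this forces $a>0$. But then the gaps between consecutive elements would be at most $a$ from some point on, while the gaps of $\{2^k-1\}$ are $2^k$.

To rule out a stratification of a set in $\mathbb Z^{12}$ we shall use a textbook theorem. A set is *Presburger-definable* if it is defined by a first-order formula over $(\mathbb Z;+,<,0,1)$. For example, $\exists y\,(x=y+y+1)$ defines the odd integers.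

**Presburger's theorem.** After the predicates "$x\equiv y\pmod k$", $k\ge2$, are added to the language, every formula is equivalent to one without quantifiers.

Consequently a definable subset of $\mathbb N$ is a Boolean combination of sets given by conditions $ux+v>0$, $ux+v=0$ or $ux+v\equiv0\pmod k$ with integer constants. Within $\mathbb N$ the first two give finite or cofinite sets and the third gives a periodic set. So **a definable subset of $\mathbb N$ is eventually periodic**.

A set with an affine stratification is definable. If $A$ is generated by $a_1,\dots,a_k$, then $p\in F+A$ says that for one of the finitely many $f\in F$ there exist $n_1,\dots,n_k\ge0$ with $p=f+\sum_tn_ta_t$; this is an existential formula, since multiplying by an integer constant is repeated addition. A finite union is a disjunction.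

## Do squarefree games have affinely stratified P-positions?

A. Fink showed that general lattice games, not necessarily squarefree, need not possess an affine stratification. The problem, from Guo and Miller, "Algorithms for lattice games", arXiv:1105.5413 (2011), is to prove or disprove that every *squarefree* lattice game, under normal play, ordinary misère play, or the more general misère play allowed by the axioms, possesses one.

The statement is false. It holds in normal play; it can fail in ordinary misère play, and hence also in general misère play.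

**Theorem 1.** There is a squarefree rule set $\Gamma\subset\mathbb Z^{12}$ such that, with $D=\{0\}$, the set $\mathcal P$ of P-positions has no affine stratification. Three of its heap types $U,V,T$ satisfy, for all $m,j\ge1$,
$$e_U+m\,e_V+2j\,e_T\in\mathcal P\iff\tbinom{m-1}{j-1}\ \text{is odd}.$$

**Theorem 2.** If $D=\varnothing$, every squarefree lattice game satisfies
$$\mathcal P=\bigsqcup_{\varepsilon\in\mathcal P\cap\{0,1\}^d}(\varepsilon+2\mathbb N^d),$$
which is an affine stratification.

Two strengthenings follow at the end: for the game of Theorem 1 the generating function of $\mathcal P$ is not rational (Theorem 3), and Pascal's rule can be replaced by an arbitrary binary cellular automaton rule (Theorem 4).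

## Normal play: nim-values depend on $p$ modulo 2

*Proof of Theorem 2.* Write $\oplus$ for bitwise XOR of nonnegative integers, and $\operatorname{mex}$ for the least nonnegative integer not in a finite set. Define
$$\mathcal G(e_j)=\operatorname{mex}\{\mathcal G(q):e_j-q\in\Gamma\},\qquad \mathcal G(p)=\text{XOR of }\mathcal G\text{ over the heaps of }p.$$
The recursion makes sense because every heap type $i$ in an option $q$ of $e_j$ has $\ell(e_i)\le\ell(q)<\ell(e_j)$. Two facts hold.

**(a)** *From $\mathcal G(p)=0$ no move reaches $\mathcal G=0$.* A move $e_j\to q$ changes the value to $\mathcal G(e_j)\oplus\mathcal G(q)$, which is nonzero because $\mathcal G(e_j)$ is a mex of a set containing $\mathcal G(q)$.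

**(b)** *From $\mathcal G(p)=h\ne0$ some move reaches $\mathcal G=0$.* Some heap $e_j$ of $p$ has the top binary digit of $h$ in $\mathcal G(e_j)$, so $\mathcal G(e_j)\oplus h<\mathcal G(e_j)$. By definition of mex, $e_j$ has an option $q$ with $\mathcal G(q)=\mathcal G(e_j)\oplus h$. Moving there gives value $h\oplus\mathcal G(e_j)\oplus\mathcal G(q)=0$.

By induction along moves, $\mathcal P=\{\mathcal G=0\}$. Since $x\oplus x=0$, the value $\mathcal G(p)$ depends only on $p$ modulo 2. $\square$

## Misère Nim with heaps 1 and 2, and where nim-values stop helping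

The natural first attempt at misère play is to run the same proof with $D=\{0\}$. Facts (a) and (b), read as statements about all of $\Lambda$, are still true. The induction fails at one point: in (b) the position reached must lie on the board and be a P-position, and it may be $0$. So $e_1$ has nim-value $1$ and yet $e_1\in\mathcal P$; then $2e_1\notin\mathcal P$ although its nim-value is $0$. The defect at $0$ spreads upward, and the question is how far.

In the running example it does not spread far. Let us show that in misère Nim with heaps 1 and 2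
$$\mathcal P=\big((1,0)+\mathbb N(2,0)\big)\sqcup\big((0,2)+2\mathbb N^2\big).\tag{1}$$
On the line $b=0$ positions alternate, starting with $(1,0)\in\mathcal P$. If $b=1$, we may move to $(a,0)$ or to $(a+1,0)$, and one of these has an odd first coordinate, so $(a,1)\notin\mathcal P$. Let $b\ge2$; we claim that $(a,b)\in\mathcal P$ iff $a$ and $b$ are even, by induction. If both are even, the moves lead to $(a-1,b)$, which has odd first coordinate and $b\ge2$, and to $(a,b-1)$ and $(a+1,b-1)$, whose second coordinate is odd; none is in $\mathcal P$. If $b$ is odd, then $b\ge3$, and we may move to whichever of $(a,b-1)$, $(a+1,b-1)$ has even first coordinate; it is in $\mathcal P$. If $b$ is even and $a$ odd, move to $(a-1,b)\in\mathcal P$.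

So here $\mathcal P$ agrees with $\{\mathcal G=0\}$ away from the strip $b\le1$, and it is affinely stratified. One might hope that in general the defect stays in such a controllable region. We shall see that it does not.

## A coin heap $S$ and three-valued outcomes

The purpose of this section is to reduce misère outcomes to a calculus with three values, in which a position can be made to compute a logical NOR.

**Definition 6 (heap list).** A heap list is a finite ordered list of heap types in which each type has a nonempty finite set of options, every option is a multiset of types earlier in the list, and the first type $S$ has the single option $0$. Its rule set is $\Gamma=\{e_Y-q:\ q\text{ an option of }Y\}$.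

*Example.* The list $S$, $X$ with options $S\to0$ and $X\to0,\ S$ is the Nim game above: $S$ is the heap of size 1 and $X$ the heap of size 2.

**Lemma 0.** The rule set of a heap list is a squarefree rule set, and $\{0\}$ is a $\Gamma$-order ideal.

*Proof.* Define $\ell$ recursively and additively by $\ell(Y)=1+\max\{\ell(q):q\text{ option of }Y\}$. This is a linear function with positive integer values on basis vectors, so $\ell>0$ on $\mathbb R^d_{\ge0}\setminus\{0\}$, and $\ell(e_Y-q)\ge1$. For (2): if $q$ is an option of $Y$, then $e_Y=(e_Y-q)+q$, and $q$ is a sum of earlier types, so $e_Y\in\mathbb N\Gamma$ by induction. If $p\in\Lambda$ and $p\le_\Gamma0$, then $-p\in\mathbb N\Gamma$, so $\ell(p)\le0$ and $p=0$. $\square$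

From now on we play with $D=\{0\}$ on a heap list, $\ell$ is the function just defined, and "induction on $\ell$" means induction on its integer values. Let $o(p)=1$ if $p\in\mathcal P$ and $o(p)=0$ otherwise; in particular $o(0)=0$. So $o(p)=1$ iff $p\neq0$ and no option $p'$ of $p$ has $o(p')=1$. **The letters $p,p',q,r$ denote multisets without $S$, unless $+S$ is written.** A move of a non-$S$ heap then has the form $p\to p'+\alpha S$, where $\alpha\ge0$; in all our lists $\alpha\in\{0,1\}$.

For $E\subseteq\{0,1\}$ put
$$\operatorname{mex}^*(\varnothing)=\operatorname{mex}^*\{1\}=0,\qquad\operatorname{mex}^*\{0\}=1,\qquad\operatorname{mex}^*\{0,1\}=\infty.$$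

**Lemma 1.** For each $p$ there is $\sigma(p)\in\{0,1,\infty\}$ such that for all $k\ge0$: $o(p+kS)=1$ iff $\sigma(p)\ne\infty$ and $k\equiv\sigma(p)\pmod2$. Moreover $\sigma(0)=1$, and for $p\ne0$ we have $\sigma(p)=\operatorname{mex}^*E(p)$, where
$$E(p)=\{\sigma(p')+\alpha\bmod2:\ p\to p'+\alpha S\text{ a move of a heap of }p,\ \sigma(p')\ne\infty\}.$$

*Proof.* Induction on $\ell(p)$. For $p=0$: $o(0)=0$, then $o(S)=1$, and from there the values alternate because the only move from $kS$ goes to $(k-1)S$. So $\sigma(0)=1$.

Let $p\ne0$. From $p+kS$ one can move an $S$, to $p+(k-1)S$ if $k\ge1$, or a heap of $p$, to $p'+(k+\alpha)S$. By induction the latter position has $o=1$ iff $\sigma(p')\ne\infty$ and $k\equiv\sigma(p')+\alpha$. Hence $o(p+kS)=1$ iff [$k=0$ or $o(p+(k-1)S)=0$] and $k\bmod2\notin E(p)$. If $E(p)=\{0,1\}$, then $o$ is never $1$. If $E(p)=\{0\}$, then $o=0$ for even $k$, hence $o=1$ for every odd $k$. If $E(p)=\{1\}$, then $o=0$ for odd $k$, hence $o=1$ for every even $k$. If $E(p)=\varnothing$, then $o$ alternates in $k$, starting with $o(p)=1$. In each case $\sigma(p)=\operatorname{mex}^*E(p)$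 is correct. $\square$

With $k=0$, Lemma 1 says that **$p\in\mathcal P$ iff $\sigma(p)=0$**.

*Example.* In the list $S,X$: the moves of $X$ lead to $0$ with $\alpha=0$ and $\alpha=1$, and $\sigma(0)=1$, so $E(X)=\{1,0\}$ and $\sigma(X)=\infty$. From $2X$ all moves lead to $X$, so $E(2X)=\varnothing$ and $\sigma(2X)=0$. Both agree with (1): no $(k,1)$ is in $\mathcal P$, and $(k,2)\in\mathcal P$ iff $k$ is even.

**Terminology.** Call $p$ *live* if $\sigma(p)\ne\infty$ and *dead* if $\sigma(p)=\infty$. A move $p\to p'+\alpha S$ *contributes* $\sigma(p')+\alpha\bmod 2$ if $p'$ is live, and nothing if $p'$ is dead. Write $q^\pm$ when both $q$ and $q+S$ are options, and call this a *pair*. Two rules will be used constantly, for $p\ne0$: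

* **(V1)** if a pair leads from $p$ to a live position, it contributes both values, so $\sigma(p)=\infty$;
* **(V2)** if the only value contributed, if any, is $1$, then $\sigma(p)=0$.

## NOR gates, and a circuit for Pascal's rule

Suppose every move from $p$ other than its pairs contributes $1$ or nothing. By (V1) and (V2), $p$ is live, with $\sigma(p)=0$, exactly when all positions reached by its pairs are dead. So $p$ computes the NOR of "live" over its pairs. One NOR of one input is a negation, and
$$a\oplus b=\operatorname{NOR}\big(\operatorname{NOR}(a,b),\ \operatorname{NOR}(\neg a,\neg b)\big)\qquad(a,b\in\{0,1\}):\tag{2}$$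
for $a=b=0$ the inner values are $1,0$; for $a=b=1$ they are $0,1$; for $a\neq b$ they are $0,0$.

We want a position $M$ with $m$ heaps $V$ (time) and a space coordinate, whose liveness is the entry of Pascal's triangle mod 2. Heaps $G$ and $H$ will compute the two inner NORs in (2), a heap $R$ the negation, and $V\to G^\pm,H^\pm$ the outer NOR, using up one time step. Three obstacles have to be removed.

First, Pascal's rule reads the neighbor $j-1$. If $j$ is recorded by $2j$ heaps $T$, a move of $G$ cannot remove two $T$'s, since one move touches one heap. The cure is to let $G$ *add* two heaps $X$ and to arrange that only the difference $d=\#X-\#T$ matters. Second, the triangle needs a boundary, so some heap must detect the sign of $d$. Third, the players are not obliged to follow the circuit: they may move $T$'s and $X$'s singly, move $U$ or a second $V$ while a gate is pending, and so on. All such detours must lead to dead positions or contribute $1$. For this each heap gets a numerical label, and certain extra options ("closers") kill a position according to the XOR of the labels in it.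

## Twelve heap types

The list is $S,X,T,Z,K,N_4,N_8,U,R,G,H,V$. For $0\le\gamma\le15$ with binary digits $\gamma=\gamma_0+2\gamma_1+4\gamma_2+8\gamma_3$ put
$$\kappa_\gamma=K+\gamma_0X+\gamma_1Z+\gamma_2N_4+\gamma_3N_8 .$$

| heap | label $\lambda$ | options |
|---|---|---|
| $S$ | – | $0$ |
| $X$ | 1 | $0^\pm$ |
| $T$ | 1 | $0,\ 2X+S,\ 3X+S$ |
| $Z$ | 2 | $0^\pm,\ X^\pm,\ (2X)^\pm$ |
| $K$ | 0 | $Z^\pm$ |
| $N_4$ | 4 | $\kappa_\gamma^\pm$, $0\le\gamma\le3$ |
| $N_8$ | 8 | $\kappa_\gamma^\pm$, $0\le\gamma\le7$ |
| $U$ | 4 | $(2X)^\pm$; $\kappa_\gamma^\pm$, $\gamma\in\Gamma_U=\{1,2,3,6,7\}$ |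
| $R$ | 4 | $0^\pm$; $\kappa_\gamma^\pm$, $\gamma\in\Gamma_R=\{0,1,2,3,5,6,7\}$ |
| $G$ | 4 | $0^\pm,\ (2X)^\pm$; $\kappa_\gamma^\pm$, $\gamma\in\Gamma_G=\Gamma_R$ |
| $H$ | 8 | $R^\pm,\ (R+2X)^\pm$; $\kappa_\gamma^\pm$, $\gamma\in\Gamma_H=\Gamma_R\cup\{10,11,12\}$ |
| $V$ | 0 | $S;\ G^\pm,\ H^\pm$; $\kappa_\gamma^\pm$, $\gamma\in\Gamma_V=\{2,3\}$ |

Every option uses only earlier types ($\kappa_\gamma$ with $\gamma\le3$ uses $K,X,Z$; with $\gamma\le7$ also $N_4$; otherwise also $N_8$). So this is a heap list, and Lemmas 0 and 1 apply.

Extend $\lambda$ to multisets without $S$ as the XOR of the labels of the heaps. Then $\lambda(\kappa_\gamma)=\gamma$. Call $U,R,G,H,V$ *program heaps*, and call the options $\kappa_\gamma^\pm$ of a program heap its *closers*. A position is *poisoned* if it contains $Z$, $K$, $N_4$ or $N_8$. For instance $U+Z$ is poisoned with label $4\oplus2=6$, and $U+2T$ is not poisoned and has label $4$.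

Here are the labels of the options (with any $S$ dropped):

| heap | $\lambda$ | labels of options |
|---|---|---|
| $X$ | 1 | $0$ |
| $T$ | 1 | $0$ (from $0$), $0$ (from $2X+S$), $1$ (from $3X+S$) |
| $Z$ | 2 | $0,\ 1,\ 0$ |
| $K$ | 0 | $2$ |
| $N_4$ | 4 | $0,1,2,3$ |
| $N_8$ | 8 | $0,1,\dots,7$ |
| $U$ | 4 | $0$; closers $1,2,3,6,7$ |
| $R$ | 4 | $0$; closers $0,1,2,3,5,6,7$ |
| $G$ | 4 | $0,0$; closers $0,1,2,3,5,6,7$ |
| $H$ | 8 | $4,4$; closers $0,1,2,3,5,6,7,10,11,12$ |
| $V$ | 0 | $0$ (from $S$), $4$, $8$; closers $2,3$ |

Reading this table line by line gives three facts.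

* **(L1)** If $q+\alpha S$ is an option of $Y\neq S$, then $\lambda(q)\ne\lambda(Y)$, except for $T\to3X+S$ and $V\to S$, where $\lambda(q)=\lambda(Y)$ and $\alpha=1$.
* **(L2)** If $Y\ne S$ and $0\le c<\lambda(Y)$, then $Y$ has options $q$ and $q'+S$ with $\lambda(q)=\lambda(q')=c$. (All options listed are pairs except those of $T$ and $V\to S$. For $T$ and $c=0$, use $0$ and $2X+S$. For $U$ and $c=0$, use $(2X)^\pm$. For $H$ and $c=4$, use $R^\pm$. For $K$ and $V$ there is no such $c$.)
* **(L3)** If $Y$ is a program heap, then $\lambda(Y)\oplus2$ and $\lambda(Y)\oplus3$ lie in $\Gamma_Y$. (They are $6,7$ for $U,R,G$; $10,11$ for $H$; $2,3$ for $V$.)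

## Positions $nT+bX$: only the difference matters, and its sign is visible

This section computes the values when no program heap is present. It supplies the space coordinate and the boundary.

Write $\sigma(n,b)=\sigma(nT+bX)$ and $d=b-n$, and let
$$A=\{(n,b):d\text{ odd},\ d<0\}\cup\{(n,b):d\text{ even},\ d\ge2\}.$$

**Lemma 2.** $\sigma(0,0)=1$; $\sigma=0$ on $A$; $\sigma=\infty$ otherwise.

The smallest values, which the reader may compute directly from Lemma 1:

| $n\backslash b$ | 0 | 1 | 2 | 3 | 4 |
|---|---|---|---|---|---|
| 0 | $1$ | $\infty$ | $0$ | $\infty$ | $0$ |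
| 1 | $0$ | $\infty$ | $\infty$ | $0$ | $\infty$ |
| 2 | $\infty$ | $0$ | $\infty$ | $\infty$ | $0$ |
| 3 | $0$ | $\infty$ | $0$ | $\infty$ | $\infty$ |

*Proof.* Induction on $\ell$. The moves are as follows. If $b\ge1$, $X\to0^\pm$ reaches $(n,b-1)$, at difference $d-1$, with both $\alpha$. If $n\ge1$, the moves of $T$ reach $(n-1,b)$ with $\alpha=0$, $(n-1,b+2)$ with $\alpha=1$, and $(n-1,b+3)$ with $\alpha=1$, at differences $d+1$, $d+3$, $d+4$. The last two positions are not $(0,0)$, so by induction their values are $0$ or $\infty$, and they contribute $1$ or nothing.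

**Points of $A$.** We show that only $1$ can be contributed. The $X$-move leads to difference $d-1$, which is even and negative, or odd and positive; such a position is neither in $A$ nor $(0,0)$, so it is dead and nothing is contributed. The move $T\to0$ leads to difference $d+1$, which is even and $\le0$, or odd and $\ge3$; this is not in $A$. So it contributes nothing, unless $(n-1,b)=(0,0)$, when it contributes $\sigma(0,0)+0=1$. Hence $E\subseteq\{1\}$ and $\sigma=0$.

**Points outside $A$ other than $(0,0)$.** We show that both values are contributed.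

* $d$ odd, $d\ge3$: then $b\ge1$, and the $X$-pair reaches difference $d-1\ge2$, even, in $A$.
* $d=1$, $n=0$: the $X$-pair reaches $(0,0)$, which is live.
* $d=1$, $n\ge1$: $(n-1,b)$ has difference $2$ and contributes $0$; $(n-1,b+2)$ has difference $4$ and contributes $0+1=1$.
* $d\le0$ even, $b\ge1$: the $X$-pair reaches $d-1$, odd and negative, in $A$.
* $d\le0$ even, $b=0$: then $n=-d\ge2$ is even. The position $(n-1,0)$ has odd negative difference and contributes $0$. If $n\ge4$, then $(n-1,2)$ has difference $3-n$, odd and negative, and contributes $1$. If $n=2$, then $(1,3)$ has difference $2$ and contributes $1$. $\square$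

**Corollary.** For all $n,b$, at least one of $\sigma(n,b),\sigma(n,b+1),\sigma(n,b+2)$ is $\ne\infty$.

*Proof.* If $(n,b)\in A$ we are done. If $d$ is odd and $\ge1$, then $d+1$ is even and $\ge2$. If $d$ is even and $\le-2$, then $d+1$ is odd and negative. If $d=0$, then $d+2=2$. $\square$

**Remark (the defect at $0$ does spread).** The nim-values are $\mathcal G(S)=1$, $\mathcal G(X)=\operatorname{mex}\{0,1\}=2$ and $\mathcal G(T)=\operatorname{mex}\{0,\ 2\oplus2\oplus1,\ 2\oplus2\oplus2\oplus1\}=\operatorname{mex}\{0,1,3\}=2$. So $\mathcal G(nT+bX)=0$ for every even $d$. But for even $d$, $nT+bX\in\mathcal P$ exactly when $d\ge2$: for instance $2X\in\mathcal P$ and $2T\notin\mathcal P$. The disagreement with nim-values fills half of the quadrant. This set is still affinely stratified, being cut out by $d=0$ and parities, but the misère outcome now sees the sign of $d$.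

## Poisoned positions behave like Nim

This section shows that once poison is present, a position is live iff its label is $0$. That makes closers into a tool for killing positions at will.

**Lemma 3.** If $p$ is poisoned, then $\sigma(p)=0$ if $\lambda(p)=0$, and $\sigma(p)=\infty$ if $\lambda(p)\ne0$.

*Proof.* Induction on $\ell(p)$.

**Which moves leave the poisoned world.** All options of $K,N_4,N_8$ and all closers are poisoned, and moving an unpoisoned heap leaves the poison in place. So a move from $p$ reaches an unpoisoned position only if $p=Z+r$ with $r$ unpoisoned and the move is $Z\to jX+\alpha S$, $j\in\{0,1,2\}$.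

**Case $\lambda(p)=0$.** We show that only $1$ is contributed. A move $Y\to q+\alpha S$ to a poisoned $p'$ contributes, by induction, only if $\lambda(p')=0$, that is, $\lambda(q)=\lambda(Y)$. By (L1) then $\alpha=1$, and the contribution is $0+1=1$.

Consider a move to an unpoisoned $p'=r+jX$, where $p=Z+r$. Since $\lambda(p)=0$, $\lambda(r)=2$, so $\lambda(p')\in\{2,3\}$. Heaps $X,T$ alone give labels $\le1$, so $r$ contains a program heap $Y$. By (L3), $\gamma=\lambda(Y)\oplus\lambda(p')\in\Gamma_Y$. The closers $\kappa_\gamma^\pm$ of $Y$ lead from $p'$ to the poisoned position $p'-Y+\kappa_\gamma$ of label $\lambda(p')\oplus\lambda(Y)\oplus\gamma=0$, whose value is $0$ by induction. By (V1), $p'$ is dead, and the move contributes nothing. Thus $E(p)\subseteq\{1\}$ and $\sigma(p)=0$.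

**Case $h=\lambda(p)\ne0$.** We show that both values are contributed. Some heap $Y$ of $p$ has $\lambda(Y)\oplus h<\lambda(Y)$ (one whose label contains the top digit of $h$). By (L2) with $c=\lambda(Y)\oplus h$ there are moves of $Y$ with $\alpha=0$ and with $\alpha=1$ to positions of label $0$. If both positions are poisoned, they have value $0$ by induction, and $E(p)=\{0,1\}$.

Otherwise $Y=Z$, $p=Z+r$ with $r$ unpoisoned, and $2\oplus h<2$ gives $h\in\{2,3\}$. If $r$ contains a program heap $Y'$, then $\gamma=\lambda(Y')\oplus h\in\Gamma_{Y'}$ by (L3), and the pair $\kappa_\gamma^\pm$ leads from $p$ to a poisoned position of label $0$, which has value $0$; by (V1) $\sigma(p)=\infty$. If $r$ contains no program heap, then $r=nT+bX$. By the Corollary some $r+jX$ with $j\le2$ is live, and the pair $Z\to(jX)^\pm$ gives $\sigma(p)=\infty$. $\square$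

Let $Y$ be a program heap of a position $p$, and call $\lambda(p-Y)$ the *rest label* of $Y$. A closer $\kappa_\gamma^\pm$ of $Y$ leads to a poisoned position of label $\lambda(p-Y)\oplus\gamma$. Hence:

* **(C1)** If $\lambda(p-Y)\in\Gamma_Y$, then $\sigma(p)=\infty$. We say $p$ is *closed by* $Y$.
* **(C2)** If $\lambda(p-Y)\notin\Gamma_Y$, the closers of $Y$ contribute nothing. We say they are *silent*.

*Example.* $U+T$ is closed by $U$, since the rest label is $1\in\Gamma_U$. In $U+2T$ the rest label is $0\notin\Gamma_U$, and the closers of $U$ are silent.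

## Without $U$, heaps $V$ change nothing

After $U$ is gone, leftover $V$'s must not disturb the boundary reading of Lemma 2.

**Lemma 4.** For $p=nT+bX$ and $m\ge0$: $\sigma(mV+p)=\sigma(p)$.

*Proof.* Induction on $\ell$; let $m\ge1$. The moves $V\to G^\pm$, $V\to H^\pm$ reach $(m-1)V+p+G$ and $(m-1)V+p+H$. These are closed by $G$, respectively $H$, because the rest label is $\lambda(p)\in\{0,1\}\subset\Gamma_G\cap\Gamma_H$. So these moves contribute nothing. The closers of $V$ are silent: their rest label is $\lambda(p)\in\{0,1\}$, not in $\Gamma_V=\{2,3\}$. The move $V\to S$ reaches $(m-1)V+p$ with $\alpha=1$; by induction it contributes $\sigma(p)+1$ if $p$ is live and nothing otherwise. Moves of $X$ and $T$ contribute the same as in $p$, by induction.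

Let $p\ne0$. If $\sigma(p)=\infty$, then $E(mV+p)=E(p)$. If $\sigma(p)=0$, then $E(p)\subseteq\{1\}$ and $E(mV+p)=E(p)\cup\{1\}=\{1\}$, so the value is $0$. If $\sigma(p)=1$, then $E(p)=\{0\}$ and $E(mV+p)=\{0\}\cup\{0\}$, so the value is $1$. If $p=0$, the only contribution is $\sigma(0)+1=1+1\equiv0$, so $E(mV)=\{0\}$ and $\sigma(mV)=1=\sigma(0)$. $\square$

## The circuit computes Pascal's rule

For even $d\in\mathbb Z$ and $m\ge0$ define $w_m(d)\in\{0,1\}$ by $w_m(d)=0$ for $d\ge0$, $w_0(d)=1$ for $d\le-2$, and
$$w_m(d)=w_{m-1}(d)+w_{m-1}(d+2)\bmod2\qquad(m\ge1,\ d\le-2).\tag{3}$$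
Put
$$M=M(m,n,b)=U+mV+nT+bX,\qquad d=b-n.$$
Note that $\lambda(nT+bX)=d\bmod2$, so $\lambda(M)=4$ for even $d$ and $5$ for odd $d$.

**Lemma 5.** If $d$ is odd, then $\sigma(M)=\sigma(R+M)=\sigma(G+M)=\sigma(H+M)=\infty$. If $d$ is even, all four lie in $\{0,\infty\}$, and

* $\sigma(M)=0\iff w_m(d)=1$;
* $\sigma(R+M)=0\iff w_m(d)=0$;
* $\sigma(G+M)=0\iff w_m(d)=w_m(d+2)=0$;
* $\sigma(H+M)=0\iff w_m(d)=w_m(d+2)=1$.

*Proof.* Simultaneous induction on $\ell$. Below, $M'$ denotes $M(m-1,n,b)$.

**Odd $d$.** Here everything is closed. $M$ is closed by $U$: the rest label is $1\in\Gamma_U$. $R+M$, $G+M$, $H+M$ are closed by $R$, $G$, $H$ respectively: the rest label is $\lambda(M)=5$, which lies in $\Gamma_R=\Gamma_G$ and in $\Gamma_H$.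

From now on $d$ is even.

**Moves common to all four positions.** We show that moves of $X$, moves of $T$ and $V\to S$ contribute $1$ or nothing. The moves $X\to0^\pm$, $T\to0$, $T\to2X+S$ lead to the same kind of position at differences $d-1$, $d+1$, $d+3$, which are odd; these positions are dead and contribute nothing. The move $T\to3X+S$ leads to the same kind of position at difference $d+4$, and $V\to S$ to the same kind with $m-1$ in place of $m$, both with $\alpha=1$. By induction their values are $0$ or $\infty$, so they contribute $0+1=1$ or nothing. Refer to this as $(\ast)$.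

All remaining moves are pairs. So by (V1) and (V2), in each case the value is $\infty$ if one of those pairs reaches a live position, and $0$ otherwise.

**The position $M$.** The pairs should compute the outer NOR and the boundary.

Closers of $U$ are silent: rest label $0\notin\Gamma_U$. Closers of $V$ are silent: rest label $4\notin\Gamma_V$. The pair $U\to(2X)^\pm$ reaches $mV+nT+(b+2)X$, which has value $\sigma(n,b+2)$ by Lemma 4. As $d+2$ is even and $(n,b+2)\neq(0,0)$, Lemma 2 says that this is live iff $d+2\ge2$, i.e. $d\ge0$.

If $d\ge0$, then $\sigma(M)=\infty$, in agreement with $w_m(d)=0$. Let $d\le-2$; then $U$ contributes nothing. If $m=0$, only $(\ast)$ remains, so $\sigma(M)=0$, in agreement with $w_0(d)=1$. If $m\ge1$, the pairs $V\to G^\pm$ and $V\to H^\pm$ reach $G+M'$ and $H+M'$. By induction $G+M'$ is live iff $w_{m-1}(d)=w_{m-1}(d+2)=0$, and $H+M'$ is live iff $w_{m-1}(d)=w_{m-1}(d+2)=1$. So one of them is live iff $w_{m-1}(d)=w_{m-1}(d+2)$, i.e. iff $w_m(d)=0$ by (3). In that case $\sigma(M)=\infty$, and otherwise $\sigma(M)=0$.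

**The position $R+M$.** Only $R\to0^\pm$ should matter.

Closers are silent: for $R$ the rest label is $\lambda(M)=4\notin\Gamma_R$; for $U$ it is $\lambda(R)=4\notin\Gamma_U$; for $V$ it is $4\oplus4=0\notin\Gamma_V$. The pair $U\to(2X)^\pm$ reaches $R+mV+nT+(b+2)X$, closed by $R$ (rest label $0\in\Gamma_R$). The pair $V\to G^\pm$ reaches $R+G+M'$, closed by $G$ (rest label $4\oplus4=0\in\Gamma_G$). The pair $V\to H^\pm$ reaches $R+H+M'$, closed by $H$ (rest label $4\oplus4=0\in\Gamma_H$). Finally $R\to0^\pm$ reaches $M$, which is live iff $w_m(d)=1$ by induction. So $\sigma(R+M)=\infty$ if $w_m(d)=1$, and $0$ otherwise.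

**The position $G+M$.** Only the two data pairs of $G$ should matter.

Closers are silent: for $G$ the rest label is $4\notin\Gamma_G$; for $U$ it is $4\notin\Gamma_U$; for $V$ it is $4\oplus4=0\notin\Gamma_V$. The pair $U\to(2X)^\pm$ reaches $G+mV+nT+(b+2)X$, closed by $G$ (rest label $0$). The pair $V\to G^\pm$ reaches $2G+M'$, closed by $G$ (rest label $4\oplus4=0$). The pair $V\to H^\pm$ reaches $G+H+M'$, closed by $H$ (rest label $4\oplus4=0$). The pairs $G\to0^\pm$ and $G\to(2X)^\pm$ reach $M(m,n,b)$ and $M(m,n,b+2)$, which are live iff $w_m(d)=1$, respectively $w_m(d+2)=1$. So $\sigma(G+M)=0$ iff both are $0$.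

**The position $H+M$.** Only the two data pairs of $H$ should matter.

Closers are silent: for $H$ the rest label is $4\notin\Gamma_H$; for $U$ it is $8\notin\Gamma_U$; for $V$ it is $8\oplus4=12\notin\Gamma_V$. The pair $U\to(2X)^\pm$ reaches $H+mV+nT+(b+2)X$, closed by $H$ (rest label $0$). The pair $V\to G^\pm$ reaches $G+H+M'$, closed by $H$ (rest label $4\oplus4=0$). The pair $V\to H^\pm$ reaches $2H+M'$, closed by $H$ (rest label $8\oplus4=12\in\Gamma_H$). The pairs $H\to R^\pm$ and $H\to(R+2X)^\pm$ reach $R+M(m,n,b)$ and $R+M(m,n,b+2)$, which are live iff $w_m(d)=0$, respectively $w_m(d+2)=0$. So $\sigma(H+M)=0$ iff both $w_m(d)$ and $w_m(d+2)$ equal $1$. $\square$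

## From Pascal's triangle to Presburger: proof of Theorem 1

**Step 1: identify $w$ with binomial coefficients.** Put $c_m(j)=w_m(-2j)$. Then $c_m(j)=0$ for $j\le0$, $c_0(j)=1$ for $j\ge1$, and $c_m(j)=c_{m-1}(j)+c_{m-1}(j-1)\bmod2$ for $m,j\ge1$. The first rows, $j=1,2,3,4,5$, are

| $m$ | | | | | |
|---|---|---|---|---|---|
| 0 | 1 | 1 | 1 | 1 | 1 |
| 1 | 1 | 0 | 0 | 0 | 0 |
| 2 | 1 | 1 | 0 | 0 | 0 |
| 3 | 1 | 0 | 1 | 0 | 0 |
| 4 | 1 | 1 | 1 | 1 | 0 |

In general $c_1(1)=1+0=1$ and $c_1(j)=1+1\equiv0$ for $j\ge2$, so $c_1(j)=\binom0{j-1}$. Pascal's rule $\binom{m-1}{j-1}=\binom{m-2}{j-1}+\binom{m-2}{j-2}$ then gives $c_m(j)\equiv\binom{m-1}{j-1}\pmod2$ for all $m,j\ge1$.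

By Lemma 5 with $b=0$, $n=2j$, $d=-2j$, and Lemma 1 with $k=0$, we get $U+mV+2jT\in\mathcal P$ iff $\sigma(M(m,2j,0))=0$ iff $\binom{m-1}{j-1}$ is odd. This is the displayed claim of Theorem 1.

**Step 2: a stratification would make a one-dimensional set definable.** Suppose $\mathcal P=\bigsqcup_i(F_i+A_i)$ is an affine stratification. Then $\mathcal P$ is Presburger-definable, as we saw. Hence so is
$$\Sigma=\{(a,c)\in\mathbb N^2:\tbinom ac\text{ odd}\}=\{(a,c)\in\mathbb N^2:\ e_U+(a+1)e_V+2(c+1)e_T\in\mathcal P\},$$
and hence so is
$$Q=\{a\in\mathbb N:\ \forall c\,(0\le c\le a\Rightarrow(a,c)\in\Sigma)\},$$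
the set of rows of Pascal's triangle all of whose entries are odd. By Presburger's theorem $Q$ is eventually periodic.

**Step 3: compute $Q$.** We claim $Q=\{2^k-1:k\ge0\}$. Indeed $a\in Q$ iff $(1+z)^a=1+z+\dots+z^a$ in $\mathbb F_2[z]$. Multiplying by $1+z$, which may be canceled in the domain $\mathbb F_2[z]$, this holds iff $(1+z)^{a+1}=1+z^{a+1}$. If $a+1=2^k$, this is true. If $a+1=2^kr$ with $r>1$ odd, then $(1+z)^{a+1}=(1+z^{2^k})^r$ has coefficient $r\equiv1$ at $z^{2^k}$, and $0<2^k<a+1$, so it is not $1+z^{a+1}$.

**Step 4: contradiction.** The set $\{2^k-1\}$ is infinite with unbounded gaps, while an infinite eventually periodic set has bounded gaps. So $\mathcal P$ has no affine stratification. $\blacksquare$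

The disjointness of the pieces was not used. Ordinary misère play is a case of general misère play, so the statement in question fails there as well.

## The generating function of $\mathcal P$ is not rational

A power series $f$ over $\mathbb Q$ is called a rational function if $Bf=A$ for polynomials $A,B$ with $B\ne0$. We may then take $A,B$ coprime: a common factor can be canceled, since the power series ring is a domain. For example, in misère Nim with heaps 1 and 2, (1) gives $f=\frac{x}{1-x^2}+\frac{y^2}{(1-x^2)(1-y^2)}$.

**Theorem 3.** For the game of Theorem 1, $f=\sum_{p\in\mathcal P}\mathbf t^p$ is not a rational function.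

*Proof.* Suppose it is.

**Step 1: isolate the positions $U+mV+nT$.** Setting a variable $t_i=0$ preserves rationality: let $Bf=A$ with $A,B$ coprime. If $B|_{t_i=0}=0$, then $A|_{t_i=0}=0$ too, and $t_i$ divides both, a contradiction. So $B|_{t_i=0}\neq0$ is a denominator for $f|_{t_i=0}$. Hence taking the coefficient of $t_U^1$, which is $\big((f-f|_{t_U=0})/t_U\big)\big|_{t_U=0}$, also preserves rationality. Take this coefficient and set all variables to $0$ except $x=t_V$, $y=t_T$. The result is the sum of $x^my^n$ over all $m,n$ with $U+mV+nT\in\mathcal P$. By Lemma 5 with $b=0$, $d=-n$, odd $n$ and $n=0$ do not occur, and for $n=2j\geq 2$ the condition is $c_m(j)=1$. The row $m=0$ contributes all $j\ge1$; for $m\ge1$ put $a=m-1$, $c=j-1$. So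
$$\sum_{j\ge1}y^{2j}+xy^2\,\Phi(x,y),\qquad\Phi=\sum_{\binom ac\text{ odd}}x^ay^{2c},$$
is rational. The first sum is $y^2/(1-y^2)$, so $\Phi$ is rational.

**Step 2: set $y=1$.** Let $B_1\Phi=A_1$ with $A_1,B_1\in\mathbb Q[x,y]$ coprime, $B_1\neq0$. Each row $a$ is finite, so $\Phi\in\mathbb Z[y][[x]]$ and we may evaluate at $y=1$. If $B_1(x,1)=0$, then $A_1(x,1)=0$, and $y-1$ divides both, a contradiction. So $\varphi(x)=\Phi(x,1)$ is rational.

**Step 3: a formula for $\varphi$.** Let $a_i$ be the binary digits of $a$ and $s(a)=\sum a_i$. Over $\mathbb F_2$, $(1+z)^a=\prod_{i:\,a_i=1}(1+z^{2^i})$. Expanding gives $2^{s(a)}$ monomials with distinct exponents (sums of distinct powers of 2), so row $a$ has exactly $2^{s(a)}$ odd entries. Therefore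
$$\varphi(x)=\sum_{a\ge0}2^{s(a)}x^a,\qquad \sum_{a<2^k}2^{s(a)}x^a=\prod_{i<k}(1+2x^{2^i}).\tag{4}$$
The second formula is the expansion of the product: each $a<2^k$ arises once, from its digits.

**Step 4: infinitely many zeros.** Since $a\ge2^{s(a)}-1$, the coefficients satisfy $2^{s(a)}\le a+1$, and the series converges for $|x|<1$. Let $x_i$ be a solution of $x^{2^i}=-\tfrac12$; its modulus $2^{-1/2^i}$ is less than $1$, and these moduli differ for different $i$. For $k>i$ the partial sum (4) vanishes at $x_i$, so $\varphi(x_i)=0$ for every $i\ge0$. If $B_2\varphi=A_2$ with polynomials and $B_2\ne0$, then $A_2$ vanishes at infinitely many points, so $A_2=0$, so $\varphi=0$. But $\varphi(0)=1$, a contradiction. $\square$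

## Arbitrary binary cellular automata

Identity (2) writes XOR as a conjunction of two clauses: $x_1\oplus x_2=(x_1\vee x_2)\wedge(\neg x_1\vee\neg x_2)$. Here $G$ is live when the first clause fails, and $H$ when the second fails. Any Boolean function can be treated in the same way.

**Theorem 4.** Let $a_1,\dots,a_r\in\mathbb Z$ and let $f:\{0,1\}^r\to\{0,1\}$ be arbitrary. Put $c_m(j)=0$ for $j\le0$, $c_0(j)=1$ for $j\ge1$, and $c_m(j)=f(c_{m-1}(j+a_1),\dots,c_{m-1}(j+a_r))$ for $m,j\ge1$. There is a squarefree lattice game with $D=\{0\}$ and heap types $U,V,T$ such that for all $m\ge0$, $j\ge1$: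
$$e_U+m\,e_V+2j\,e_T\in\mathcal P\iff c_m(j)=1.$$

*Proof.* **Step 1: the game.** Write $f$ in conjunctive normal form,
$$f=\bigwedge_{\iota\in I}\Big(\bigvee_{i\in A_\iota}x_i\vee\bigvee_{i\in B_\iota}\neg x_i\Big),$$
empty clauses and empty conjunctions being allowed. (For each point where $f=0$, take the clause that is false at that point only.) Let $q_a=2|a|X$ if $a\le0$ and $q_a=2aT$ if $a>0$. In both cases adding $q_a$ changes the difference $d$ to $d-2a$, that is, $-2j$ to $-2(j+a)$, and $\lambda(q_a)=0$.

Keep $S,X,T,Z,K,N_4,N_8,U,R$. Replace $G,H$ by heaps $J_\iota$ ($\iota\in I$) with *data options* $q_{a_i}^\pm$ for $i\in A_\iota$ and $(R+q_{a_i})^\pm$ for $i\in B_\iota$, and with closers $\kappa_\gamma^\pm$, $\gamma\in\Gamma_{J_\iota}$. If $B_\iota=\varnothing$, let $J_\iota$ have label $4$ and $\Gamma_{J_\iota}=\Gamma_R$; if $B_\iota\ne\varnothing$, label $8$ and $\Gamma_{J_\iota}=\Gamma_H$. Let $V$ have label $0$ and options $S$, $J_\iota^\pm$ ($\iota\in I$), $\kappa_2^\pm$, $\kappa_3^\pm$. This is a heap list, and its program heaps are $U,R,V$ and the $J_\iota$.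

**Step 2: the earlier lemmas still hold.** Lemmas 0 and 1 hold for every heap list, and Lemma 2 and its Corollary involve only $S,X,T$. We recheck (L1)–(L3) for the new heaps. For $J_\iota$ of label $4$: data options have label $0$, closers have labels in $\Gamma_R\not\ni4$, and $0,1,2,3\in\Gamma_R$ and $6,7\in\Gamma_R$. For $J_\iota$ of label $8$: data options have labels $0$ or $4$, closers have labels in $\Gamma_H\not\ni8$; the values $0,1,2,3,5,6,7$ lie in $\Gamma_H$, the value $4$ is provided by $(R+q_{a_i})^\pm$ with $i\in B_\iota\ne\varnothing$, and $10,11\in\Gamma_H$. For $V$: the options $J_\iota^\pm$ have labels $4$ or $8$, not $0$, and the rest is as before. So (L1)–(L3) hold. The proof of Lemma 3 used only these facts, the Corollary, and that the options of $K,N_4,N_8$ and all closers are poisoned; so Lemma 3, (C1) and (C2) hold. In the proof of Lemma 4 the pairs $V\to J_\iota^\pm$ reach positions $(m-1)V+p+J_\iota$, closed by $J_\iota$ because the rest label is in $\{0,1\}\subset\Gamma_{J_\iota}$; the rest of that proof is unchanged.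

**Step 3: the analogue of Lemma 5.** For even $d$ let $w_m(d)=c_m(-d/2)$, and let $M$, $M'$ be as before. We claim: for odd $d$, the positions $M$, $R+M$, $J_\iota+M$ are dead. For even $d$ their values lie in $\{0,\infty\}$; $\sigma(M)=0$ iff $w_m(d)=1$; $\sigma(R+M)=0$ iff $w_m(d)=0$; and
$$\sigma(J_\iota+M)=0\iff w_m(d-2a_i)=0\ \ \forall i\in A_\iota\ \text{ and }\ w_m(d-2a_i)=1\ \ \forall i\in B_\iota,\tag{5}$$
that is, iff clause $\iota$ is false at the point $(w_m(d-2a_i))_i=(c_m(j+a_i))_i$, $j=-d/2$.

The proof is again a simultaneous induction on $\ell$. For odd $d$: $M$ is closed by $U$ (rest label $1$), $R+M$ by $R$ and $J_\iota+M$ by $J_\iota$ (rest label $5\in\Gamma_R\subset\Gamma_H$). For even $d$, statement $(\ast)$ holds with the same proof: moves of $X$, $T$ and $V\to S$ contribute $1$ or nothing, and all other moves are pairs.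

**The position $J_\iota+M$.** Closers are silent: for $J_\iota$ the rest label is $4$, in neither $\Gamma_R$ nor $\Gamma_H$; for $U$ it is $4$ or $8$, not in $\Gamma_U$; for $V$ it is $4\oplus4=0$ or $8\oplus4=12$, not in $\Gamma_V$. The pair $U\to(2X)^\pm$ reaches a position closed by $J_\iota$ (rest label $0$). The pair $V\to J_{\iota'}^\pm$ reaches $J_\iota+J_{\iota'}+M'$. If one of the two $J$-heaps has label $4$, the other one closes this position (rest label $4\oplus4=0$). If both have label $8$, either closes it (rest label $8\oplus4=12\in\Gamma_H$). The data pairs $q_{a_i}^\pm$, $i\in A_\iota$, reach $M$ at difference $d-2a_i$, which is live iff $w_m(d-2a_i)=1$. The data pairs $(R+q_{a_i})^\pm$, $i\in B_\iota$, reach $R+M$ at difference $d-2a_i$, which is live iff $w_m(d-2a_i)=0$. By (V1) and (V2) this gives (5). (For an empty clause there are no data pairs, and the value is always $0$, as (5) says.)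

**The position $R+M$.** Closers are silent as before: rest labels $4$ for $R$, $4$ for $U$, $0$ for $V$. The pair $U\to(2X)^\pm$ reaches a position closed by $R$ (rest label $0$). The pair $V\to J_\iota^\pm$ reaches $R+J_\iota+M'$, closed by $J_\iota$ (rest label $4\oplus4=0$). The pair $R\to0^\pm$ reaches $M$, live iff $w_m(d)=1$.

**The position $M$.** Closers are silent as before: rest labels $0$ for $U$, $4$ for $V$. By Lemmas 4 and 2, $U\to(2X)^\pm$ reaches a live position iff $d\ge0$. So for $d\ge0$ the value is $\infty$, in agreement with $w_m(d)=0$. For $d\le-2$ and $m=0$ the value is $0$, in agreement with $w_0(d)=1$. For $d\le-2$ and $m\ge1$, $\sigma(M)=0$ iff $J_\iota+M'$ is dead for all $\iota$. By (5) this holds iff every clause is true at $(c_{m-1}(j+a_i))_i$ with $j=-d/2\ge1$, i.e. iff $f$ equals $1$ there, i.e. iff $c_m(j)=w_m(d)=1$.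

**Step 4: conclusion.** Take $b=0$, $n=2j$ with $j\ge1$, so $d=-2j$. Then $U+mV+2jT\in\mathcal P$ iff $\sigma(M)=0$ iff $c_m(j)=1$, for all $m\ge0$. $\square$

The game of Theorem 1 is the case $r=2$, $a_1=0$, $a_2=-1$, $f=x_1\oplus x_2$. The clause $x_1\vee x_2$ gives the heap with data options $0^\pm,(2X)^\pm$ and label $4$, which is $G$. The clause $\neg x_1\vee\neg x_2$ gives the heap with data options $R^\pm,(R+2X)^\pm$ and label $8$, which is $H$.
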